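# Radon transforms on $\mathrm{GL}_n(\mathbb F_q)/U_\lambda$ and a signed sum over flags

## 1. A central element built from flags

Fix a prime power $q$, a power of the prime $p$. All vector spaces $X$ below are finite-dimensional over $\mathbb F_q$, and all representations are over $\mathbb C$. Put $N_d=d(d-1)/2$.

For a finite group and a subgroup $H$ write, in the group algebra,
$$[H]=\sum_{h\in H}h,\qquad e_H=\frac1{|H|}[H].$$
On any module $V$, the element $e_H$ acts as a projection onto the space $V^H$ of $H$-fixed vectors, so if $V$ is finite-dimensional its trace is $\dim V^H$. If $H,K$ are subgroups such that $HK$ is a subgroup, then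
$$e_He_K=e_{HK},$$
because every element of $HK$ is a product $hk$ in exactly $|H\cap K|$ ways.

**Definition (flags).** A *flag* $E$ in $X\neq 0$ is a chain $0=E_0<E_1<\dots<E_k=X$ with strict inclusions. Its length is $\ell(E)=k\ge 1$; the $E_i$ are its steps. Put
$$P_E=\{g\in \mathrm{GL}(X): gE_i=E_i\ \forall i\},\qquad U_E=\{g\in\mathrm{GL}(X):(g-1)E_i\subset E_{i-1}\ \forall i\}.$$

The group $U_E$ consists of the elements of $P_E$ that act trivially on every quotient $E_i/E_{i-1}$, so it is normal in $P_E$. Also $gU_Eg^{-1}=U_{gE}$. The shortest flag $0<X$ has $U_E=\{1\}$. If $D$ refines $E$ (every step of $E$ is a step of $D$), then $P_D\subset P_E$ and $U_E\subset U_D$: for $u\in U_E$ and a step $D_a$ with $E_{i-1}<D_a\le E_i$, we have $(u-1)D_a\subset E_{i-1}\subset D_{a-1}$.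

**Definition (the element $Z$).**
$$Z_{\mathrm{GL}(X)}=q^{N_{\dim X}}\sum_{E}(-1)^{\dim X-\ell(E)}\,e_{U_E}\in\mathbb C[\mathrm{GL}(X)],$$
the sum over all flags $E$ of $X$.

Conjugation by $g$ sends $e_{U_E}$ to $e_{U_{gE}}$ and permutes the flags of each length, so $Z_{\mathrm{GL}(X)}$ is central. By Schur's lemma it acts on each irreducible representation by a scalar.

*Example, $\dim X=1$.* There is one flag, and $Z=1$.

*Example, $\dim X=2$.* There are the flag $0<X$, with sign $-1$ and $U_E=1$, and the $q+1$ flags $0<l<X$, with sign $+1$ and $|U_l|=q$. Hence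
$$Z_{\mathrm{GL}(X)}=-q+\sum_{l}[U_l].\tag{1}$$
Each unipotent element other than $1$ lies in exactly one $U_l$, and $1$ lies in all $q+1$ of them, so (1) is the sum of all unipotent elements of $\mathrm{GL}(X)$. On the trivial representation it acts by $-q+(q+1)q=q^2$. On an irreducible representation with no nonzero $U_l$-fixed vectors it acts by $-q$.

The use of $Z$ is this. There is an operator, the Radon transform, which is a product $[U][\bar U]$ of two opposite unipotent sums. It is not given by a central element, and its eigenvalues are hard to see. We shall prove that on $U$-fixed vectors it equals a quotient of central elements, $Z_G$ divided by $Z_L$ for a block-diagonal subgroup $L$. The scalars of central elements can be read off from traces.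

## 2. The operator $\mathcal R$ and the claim about its eigenvalues

Let $n\ge1$, $W=\mathbb F_q^n$ (column vectors), $G=\mathrm{GL}(W)=\mathrm{GL}_n(\mathbb F_q)$. Let $\lambda=(\lambda_1,\dots,\lambda_m)$ be an ordered partition of $n$, all $\lambda_j\ge1$. Let $M_j\subset W$ be the coordinate subspace of the $j$-th block, so $\dim M_j=\lambda_j$ and $W=\bigoplus_jM_j$. Put
$$F_j=M_1+\dots+M_j,\qquad L=\prod_j\mathrm{GL}(M_j)\subset G.$$
Let $F$ be the flag with steps $F_j$, and $F^{op}$ the flag $0<M_m<M_m+M_{m-1}<\dots<W$. Put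
$$U=U_\lambda=U_F,\qquad \bar U=U_\lambda^{op}=U_{F^{op}}.$$
In matrices, $U$ is the group of upper block-triangular matrices with identity diagonal blocks of sizes $\lambda_1,\dots,\lambda_m$, and $\bar U$ is the group of their transposes. Hence
$$|U|=|\bar U|=q^{\dim U},\qquad \dim U=\sum_{i<j}\lambda_i\lambda_j=N_n-\sum_jN_{\lambda_j}.\tag{2}$$
Each element of $L$ preserves $F$ and $F^{op}$, so $L$ normalizes $U$ and $\bar U$.

Let $\mathbb C[G/U]$ be the space of right $U$-invariant functions on $G$, and $\mathbb C[G/\bar U]$ likewise. Define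
$$R:\mathbb C[G/U]\to\mathbb C[G/\bar U],\quad R(f)(x)=\sum_{\bar u\in\bar U}f(x\bar u),\qquad R':\mathbb C[G/\bar U]\to\mathbb C[G/U],\quad R'(f)(x)=\sum_{u\in U}f(xu),$$
and $\mathcal R=R'\circ R$, the *Radon transform*, an endomorphism of $\mathbb C[G/U]$. Motorin and Yamashita, "Radon transform for $GL_n(\mathbb F_q)$", arXiv:2606.18002 (2026), is the source of the following statement.

**Conjecture.** For every prime power $q$, every $n\ge1$ and every ordered partition $\lambda$ of $n$, every eigenvalue of $\mathcal R$ on $\mathbb C[G/U_\lambda]$ is $q^i$ for some integer $i$. In particular $0$ is not an eigenvalue.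

We shall prove it, and find the multiplicities. If $m=1$, then $U=\bar U=1$ and $\mathcal R$ is the identity. Here are two cases that can be done by hand.

**The case $n=2$, $\lambda=(1,1)$.** Write $x=(a\,|\,b)$ by columns. Since $xu=(a\,|\,b+sa)$, a right $U$-invariant function is a function $f(a,\delta)$ of the first column $a\ne0$ and $\delta=\det x$. Since $x\bar u=(a+tb\,|\,b)$, and the vectors $a+tb$ are exactly those $a'$ with $\det(a'|b)=\delta$,
$$\mathcal Rf(a,\delta)=\sum_{b:\det(a|b)=\delta}\ \sum_{a':\det(a'|b)=\delta}f(a',\delta).$$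
For given $a,a'$ count the $b$ with $\det(a|b)=\det(a'|b)=\delta$. There are $q$ if $a'=a$, one if $a,a'$ are independent, and none if $a'=ca$ with $c\neq1$. So for fixed $\delta$,
$$\mathcal Rf(a)=qf(a)+\sum_{a'\in W\setminus 0}f(a')-\sum_{a'\in\mathbb F_qa\setminus 0}f(a').$$
If $f$ has sum zero on every line, the eigenvalue is $q$, and this space has dimension $(q+1)(q-2)$. If $f$ is constant on lines (minus $0$) with total sum zero, it is $q-(q-1)=1$, in dimension $q$. On constants it is $q+(q^2-1)-(q-1)=q^2$. Each occurs for each of the $q-1$ values of $\delta$.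

**Part of the case $n=3$, $\lambda=(1,2)$.** Take functions $f(x)=\varphi(xF_1)$ for $\varphi$ a function on lines of $W$. The spaces $\bar uM_1$, $\bar u\in\bar U$, are the $q^2$ complements of $M_2$, each once, and the $uM_2$, $u\in U$, are the $q^2$ complements of $F_1$, each once. Hence $\mathcal R$ preserves such functions and
$$\mathcal R\varphi(l)=\sum_{P\not\supset l}\ \sum_{l'\not\subset P}\varphi(l'),\qquad P\text{ planes}, \ l'\text{ lines}.$$
The number of planes containing neither $l$ nor $l'$ is $q^2$ if $l=l'$, and $(q^2+q+1)-2(q+1)+1=q^2-q$ otherwise. So $\mathcal R=q\cdot\mathrm{id}+(q^2-q)J$ with $J$ the all-ones matrix. Its eigenvalues are $q$ on functions of sum zero (dimension $q^2+q$), and $q+(q^2-q)(q^2+q+1)=q+q(q^3-1)=q^4$ on constants.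

## 3. What positivity and Schur's lemma give, and where they stop

With the inner product $\langle f,h\rangle=\sum_{x\in G}f(x)\overline{h(x)}$ we have, for $f$ right $U$-invariant and $h$ right $\bar U$-invariant, $\langle Rf,h\rangle=|\bar U|\langle f,h\rangle$ and $\langle f,R'h\rangle=|U|\langle f,h\rangle$. These are equal, so $R'=R^*$ and $\mathcal R=R^*R$ is positive semidefinite: diagonalizable, with real eigenvalues $\ge0$. That does not exclude $0$ and does not give a power of $q$.

The next thing to try is symmetry. The operator $\mathcal R$ commutes with left translation by $G$ and, since $L$ normalizes $U$ and $\bar U$, with right translation by $L$. So it acts on each joint isotypic component through its multiplicity space, and if all multiplicities were one, Schur's lemma would make $\mathcal R$ a scalar on each. This stops at two points. First, multiplicities can exceed one. In Section 8 they turn out to be products of Littlewood–Richardson coefficients, and already for $n=6$, $\lambda=(3,3)$ the coefficient $c^{(3,2,1)}_{(2,1),(2,1)}$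 occurs. It equals $2$: the skew shape $(3,2,1)/(2,1)$ is three boxes in distinct rows and columns, and the lattice words of content $1,1,2$ are $112$ and $121$. There Schur's lemma leaves an unknown $2\times2$ matrix. Second, even where the multiplicity is one, finding the scalar from a trace means summing character values $\chi(u\bar u)$ over all $u\in U$, $\bar u\in\bar U$.

A central element has neither difficulty. It is a scalar on each irreducible representation whatever the multiplicities, and the trace of $Z$ involves only dimensions of fixed spaces. So we compare. Put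
$$Z_G=Z_{\mathrm{GL}(W)},\qquad Z_L=\prod_jZ_{\mathrm{GL}(M_j)}\in\mathbb C[L].$$
The element $Z_L$ is central in $\mathbb C[L]$. Elements of $L$ commute with $[U]$ and $[\bar U]$, hence so does $Z_L$.

**Theorem 1.** For every $\mathbb C[G]$-module $V$ and every $v\in V^U$,
$$Z_G\,v=Z_L\,[U]\,[\bar U]\,v.$$

**The case $n=2$, $\lambda=(1,1)$.** Here $Z_L=1$. By (1), $Z_Gv=-qv+\sum_l[U_l]v$. The line $l=F_1$ contributes $[U]v=qv$, which cancels $-qv$. The other lines are $uM_2$, $u\in U$, each once, and $[U_{uM_2}]v=u[\bar U]u^{-1}v=u[\bar U]v$. So $Z_Gv=\sum_uu[\bar U]v=[U][\bar U]v$.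

The general proof has the same two features: flags cancel in groups, because their $e_{U_E}$ act equally on $v$, and the survivors are translates by $U$ of flags refining $F^{op}$.

**The case $n=3$, $\lambda=(1,2)$.** Let us see which flags should cancel. Put $F_1=M_1$, a line. To each flag $E$ attach the flag of distinct spaces $E_{i-1}+(E_i\cap F_j)$. Lemma 1 will show that the new flag acts on $v$ as $E$ does.

- $0<W$ and $F_1<W$ both give $F$; their signs are opposite.
- For a line $l\ne F_1$, the flags $l<W$ and $l<l+F_1<W$ both give the latter; opposite signs.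
- For a plane $P\supset F_1$, the flags $P<W$ and $F_1<P<W$ both give the latter; opposite signs.
- For a plane $P\not\supset F_1$, the flags $P<W$ and $l<P<W$ ($l\subset P$ a line) give themselves. These survive.

(Here $0$ is omitted from the chains.) Every flag of $W$ has been listed exactly once. The survivors are indexed by the $q^2=|U|$ complements $P=uM_2$ of $F_1$ together with a flag of $P$. That is the pattern of the sum defining $Z_L$.

## 4. Two flags in one space

We make the operation of the last example precise. A fact used repeatedly: if $W=\bigoplus_sW_s$ and two subspaces are each a sum of some of the $W_s$, then so are their sum and their intersection, with the obvious index sets.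

**Step 1: a decomposition adapted to two flags.** The purpose is to express all steps of $E$ and $F$ through one direct sum. Let $E,F$ be flags of $W$. Choose $W_{ij}$ a complement of $(E_{i-1}\cap F_j)+(E_i\cap F_{j-1})$ in $E_i\cap F_j$. By induction on $i+j$, $E_i\cap F_j=\sum_{a\le i,\,b\le j}W_{ab}$. Since $(E_{i-1}\cap F_j)\cap(E_i\cap F_{j-1})=E_{i-1}\cap F_{j-1}$,
$$\dim W_{ij}=\dim (E_i\cap F_j)-\dim (E_{i-1}\cap F_j)-\dim (E_i\cap F_{j-1})+\dim (E_{i-1}\cap F_{j-1}).$$
Summed over $a\le i$, $b\le j$ the right side telescopes to $\dim(E_i\cap F_j)$. So the dimensions match and the sums are direct. Taking $j$ or $i$ maximal,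
$$W=\bigoplus_{i,j}W_{ij},\qquad E_i=\bigoplus_{a\le i,\ b}W_{ab},\qquad F_j=\bigoplus_{a,\ b\le j}W_{ab}.$$

**Definition ($E*F$).** $E*F$ is the flag whose steps are the distinct subspaces among
$$E_{i-1}+(E_i\cap F_j)=E_{i-1}\oplus\bigoplus_{b\le j}W_{ib}.$$
It refines $E$. Its nonzero steps correspond to the nonzero $W_{ij}$, ordered first by $i$ and then by $j$: the step ending with $W_{ij}$ is $E_{i-1}\oplus\bigoplus_{b\le j}W_{ib}$, and the preceding step is $E_{i-1}\oplus\bigoplus_{b<j}W_{ib}$.

**Lemma 1.** $U_{E*F}=U_E\,(U_F\cap P_E)$. Hence $e_{U_E}v=e_{U_{E*F}}v$ for every $v\in V^{U_F}$.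

*Proof.* ($\supseteq$) Since $E*F$ refines $E$, $U_E\subset U_{E*F}$. If $h\in U_F\cap P_E$, then $(h-1)E_{i-1}\subset E_{i-1}$ and $(h-1)(E_i\cap F_j)\subset E_i\cap F_{j-1}$, so
$$(h-1)\big(E_{i-1}+E_i\cap F_j\big)\subset E_{i-1}+E_i\cap F_{j-1}.$$
For a nonzero step choose $i$ and then $j$ as small as possible: the right side is the preceding step, so $h\in U_{E*F}$.

($\subseteq$) Let $g\in U_{E*F}$. Then $g\in P_E$, since the $E_i$ are steps of $E*F$. Identify $E_i/E_{i-1}$ with $\bigoplus_jW_{ij}$, and let $g_0$ be the direct sum over $i$ of the maps that $g$ induces on these quotients. Then $g_0\in P_E$, and $gg_0^{-1}$ acts trivially on each $E_i/E_{i-1}$, so $gg_0^{-1}\in U_E$. If $w\in W_{ij}$, then $(g-1)w\in E_{i-1}\oplus\bigoplus_{b<j}W_{ib}$, hence $(g_0-1)w\in\bigoplus_{b<j}W_{ib}\subset F_{j-1}$. Since $F_j$ is the sum of the $W_{ab}$ with $b\le j$, this gives $(g_0-1)F_j\subset F_{j-1}$, that is, $g_0\in U_F$. So $g=(gg_0^{-1})g_0\in U_E(U_F\cap P_E)$.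

Finally $U_E(U_F\cap P_E)$ is a subgroup, so $e_{U_{E*F}}v=e_{U_E}e_{U_F\cap P_E}v=e_{U_E}v$. $\square$

## 5. Cancellation over coarsenings

From now on $F$ is the flag attached to $\lambda$, and $v\in V^U$.

**Step 2: group the flags $E$ by $E*F$.** The purpose is to collect terms acting equally on $v$. By Lemma 1,
$$Z_Gv=q^{N_n}\sum_De_{U_D}v\sum_{E:\,E*F=D}(-1)^{n-\ell(E)}.\tag{3}$$
If $E*F=D$, then $D$ refines $E$; in other words $E$ is a coarsening of $D$.

**Step 3: describe the $D$ that occur.** Call $D$ *split by* $f$ if there is a decomposition $W=\bigoplus_{c=1}^kW_c$ into nonzero subspaces, $k=\ell(D)$, and a function $f:\{1,\dots,k\}\to\{1,\dots,m\}$ with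
$$D_a=\bigoplus_{c\le a}W_c,\qquad F_j=\bigoplus_{c:\,f(c)\le j}W_c.\tag{4}$$
We claim: $D*F=D$ if and only if $D$ is split by some $f$, and then $f$ is determined by $D$.

If (4) holds, then $D_{a-1}+(D_a\cap F_j)$ is $D_a$ when $f(a)\le j$ and $D_{a-1}$ when $f(a)>j$. So $D*F=D$, and $f(a)$ is the least $j$ with $D_{a-1}+(D_a\cap F_j)=D_a$, which depends only on $D$. Conversely let $D*F=D$ and take an adapted decomposition $W_{aj}$ for $(D,F)$. No step of $D*F$ lies strictly between $D_{a-1}$ and $D_a$, so for each $a$ exactly one $W_{aj}$ is nonzero. Call its second index $f(a)$ and put $W_a=W_{a,f(a)}$; this is (4).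

Moreover every $D=E*F$ is split, with the nonzero $W_{ij}$ of Step 1 in their order as the $W_c$ and with second index as $f$. So $(E*F)*F=E*F$, and in (3) only flags $D$ with $D*F=D$ occur.

**Lemma 2.** Let $D*F=D$, $k=\ell(D)$, with function $f$. Then
$$\sum_{E:\,E*F=D}(-1)^{n-\ell(E)}=\begin{cases}(-1)^{n-\ell(D)}&\text{if }f(1)\ge f(2)\ge\dots\ge f(k),\\0&\text{otherwise.}\end{cases}$$

*Proof.* A coarsening $E$ of $D$ arises by deleting the steps $D_a$, $a\in S$, for a subset $S\subset\{1,\dots,k-1\}$, and $\ell(E)=k-|S|$. Let $D_a<D_b$ be consecutive steps of $E$. The steps of $E*F$ from $D_a$ to $D_b$ are the distinct spaces among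
$$D_a+(D_b\cap F_j)=D_a\oplus\bigoplus_{a<c\le b,\ f(c)\le j}W_c .$$
If $f(a+1)<\dots<f(b)$, these are exactly $D_a,D_{a+1},\dots,D_b$. Conversely, suppose they are. For $a<c<b$ the space $D_c$ occurs for some $j$, so $\{c'\in(a,b]:f(c')\le j\}=\{a+1,\dots,c\}$, and then $f(c)\le j<f(c+1)$. Thus the condition is $f(c)<f(c+1)$ for all $c$ with $a<c<b$, that is, for all deleted indices $c$ between $a$ and $b$. Altogether
$$E*F=D\iff S\subset\mathrm{Asc}:=\{c:\ f(c)<f(c+1)\}.$$
The sum is therefore $(-1)^{n-k}\sum_{S\subset\mathrm{Asc}}(-1)^{|S|}$, which is $(-1)^{n-k}$ if $\mathrm{Asc}=\emptyset$ and $0$ otherwise. $\square$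

In the example $\lambda=(1,2)$, the functions were $(1,2)$ for $F$, $(2,1,2)$ for $l<l+F_1<W$ and $(1,2,2)$ for $F_1<P<W$, each with one ascent. For the survivors they were $(2,1)$ and $(2,2,1)$.

## 6. The surviving flags and the proof of Theorem 1

Let $\mathcal D$ be the set of flags $D$ with $D*F=D$ and $f$ weakly decreasing. For a tuple $Q=(Q^{(j)})_j$ of flags $Q^{(j)}$ of $M_j$, let $D(Q)$ be the flag of $W$ with nonzero steps
$$M_m+\dots+M_{j+1}+Q^{(j)}_i\qquad(1\le j\le m,\ 1\le i\le\ell(Q^{(j)})).$$
It refines $F^{op}$ and $\ell(D(Q))=\sum_j\ell(Q^{(j)})$.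

**Lemma 3.** $(u,Q)\mapsto u\,D(Q)$ is a bijection from $U\times\prod_j\{\text{flags of }M_j\}$ onto $\mathcal D$.

*Proof.* *The map lands in $\mathcal D$.* Choose complements of $Q^{(j)}_{i-1}$ in $Q^{(j)}_i$ for all $i,j$. In the order $j=m,m-1,\dots,1$ they give a decomposition (4) for $D(Q)$, with $f=j$ on the pieces inside $M_j$. So $D(Q)*F=D(Q)$ and $f$ is weakly decreasing. If $u\in U$, then $uF=F$, so $(uD)*F=u(D*F)$ and $uD$ has the same function as $D$. Thus $U$ preserves $\mathcal D$.

*Surjectivity.* Let $D\in\mathcal D$ be as in (4) and put $M_j'=\bigoplus_{f(c)=j}W_c$. Then $F_j=M_1'\oplus\dots\oplus M_j'$, so both $M_j$ and $M'_j$ are complements of $F_{j-1}$ in $F_j$. Let $u$ be the direct sum of the isomorphisms $M_j\cong F_j/F_{j-1}\cong M_j'$. For $w\in M_j$ we have $uw-w\in F_{j-1}$, so $u\in U$, and $uM_j=M_j'$. Since $f$ is weakly decreasing, $D_a$ with $f(a)=j$ has the form $M'_m+\dots+M'_{j+1}+Y$, with $Y$ the sum of the $W_c$, $c\le a$, $f(c)=j$, and all the spaces $M'_m+\dots+M'_j$ are steps of $D$. Applying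 $u^{-1}$, we get $u^{-1}D=D(Q)$, where $Q^{(j)}$ consists of $0$ and the spaces $u^{-1}Y$ in $M_j$.

*Injectivity.* Let $uD(Q)=u'D(Q')$. Comparing the steps of dimension $\dim(M_j+\dots+M_m)$ gives $u(M_j+\dots+M_m)=u'(M_j+\dots+M_m)$, so $h=u'^{-1}u\in U$ preserves every $M_j+\dots+M_m$. It preserves $F_j$, hence also $M_j=F_j\cap(M_j+\dots+M_m)$. It acts trivially on $F_j/F_{j-1}\cong M_j$, so $h$ is the identity on each $M_j$, and $h=1$. Then $D(Q)=D(Q')$, and intersecting with $M_j$ the steps between $M_m+\dots+M_{j+1}$ and $M_m+\dots+M_j$ recovers $Q^{(j)}=Q'^{(j)}$. $\square$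

**Lemma 4.** $e_{U_{D(Q)}}=\Big(\prod_je_{U_{Q^{(j)}}}\Big)e_{\bar U}$.

*Proof.* Since $D(Q)$ refines $F^{op}$,
$$\bar U\subset U_{D(Q)}\subset P_{D(Q)}\subset P_{F^{op}}=L\bar U .$$
Writing an element of $U_{D(Q)}$ as $l\bar u$, we get $l\in U_{D(Q)}\cap L$, so $U_{D(Q)}=(U_{D(Q)}\cap L)\bar U$. An element $g=(g_j)\in L$ preserves every $M_j$, so it lies in $U_{D(Q)}$ exactly when $(g_j-1)Q^{(j)}_i\subset Q^{(j)}_{i-1}$ for all $i,j$. That is, $U_{D(Q)}\cap L=\prod_jU_{Q^{(j)}}$. Now use $e_{HK}=e_He_K$. $\square$

**Step 4: assemble Theorem 1.** By (3) and Lemma 2, $Z_Gv=q^{N_n}\sum_{D\in\mathcal D}(-1)^{n-\ell(D)}e_{U_D}v$. Insert Lemma 3, with $e_{U_{uD}}=u\,e_{U_D}u^{-1}$ and $u^{-1}v=v$, and Lemma 4; note $n-\ell(D(Q))=\sum_j(\lambda_j-\ell(Q^{(j)}))$: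
$$Z_Gv=q^{N_n}\sum_{u\in U}u\ \sum_Q\ \prod_j(-1)^{\lambda_j-\ell(Q^{(j)})}e_{U_{Q^{(j)}}}\ e_{\bar U}v .$$
The sum over $Q$ of the products is $\prod_j\big(q^{-N_{\lambda_j}}Z_{\mathrm{GL}(M_j)}\big)=q^{-\sum_jN_{\lambda_j}}Z_L$. Hence
$$Z_Gv=q^{N_n-\sum_jN_{\lambda_j}}\,[U]\,Z_L\,e_{\bar U}v .$$
By (2) the power of $q$ is $|\bar U|$, and $Z_L$ commutes with $[U]$, so the right side is $Z_L[U][\bar U]v$. This proves Theorem 1.

## 7. The scalar of $Z$ on an irreducible representation

**Partitions and symmetric functions.** For a partition $\alpha$ with conjugate $\alpha'$, put $n(\alpha)=\sum_i(i-1)\alpha_i$ and let $h(x)$ be the hook length of a box $x\in\alpha$. The *content sum* is $c(\alpha)=\sum_{(i,j)\in\alpha}(j-i)$. Since $\sum_{(i,j)\in\alpha}(i-1)=n(\alpha)$ and $\sum_{(i,j)\in\alpha}(j-1)=n(\alpha')$,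
$$c(\alpha)=n(\alpha')-n(\alpha),\qquad c(\alpha')=-c(\alpha).$$
For example $c((2))=1$, $c((1,1))=-1$, $c((2,1))=0$. Let $\Lambda$ be the ring of symmetric functions, with Schur functions $s_\alpha$ orthonormal. Textbook facts: over $\mathbb Q$ it is the polynomial ring in the power sums $p_r$; the products $p_\alpha=\prod_ip_{\alpha_i}$ are orthogonal, and if $\alpha$ has $m_r$ parts equal to $r$ then $\langle p_\alpha,p_\alpha\rangle=\prod_rr^{m_r}m_r!$; there is a ring automorphism $\omega$ with $\omega(p_r)=(-1)^{r-1}p_r$ and $\omega(s_\alpha)=s_{\alpha'}$.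

**Parabolic induction.** For a composition $\nu=(\nu_1,\dots,\nu_k)$ of $n$ into positive parts, let $P_\nu$, $U_\nu$ be the groups of the standard flag of type $\nu$, and $L_\nu=\prod_i\mathrm{GL}_{\nu_i}(\mathbb F_q)\cong P_\nu/U_\nu$. Parabolic induction inflates a representation of $L_\nu$ to $P_\nu$ and induces it to $G$; by transitivity it makes $A=\bigoplus_{n\ge0}R(\mathrm{GL}_n(\mathbb F_q))$, a sum of representation rings as abelian groups, into a graded ring. For example, in $\mathrm{GL}_2$ the product of two characters of $\mathbb F_q^\times$ is a principal series representation, of dimension $q+1$.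

**Cited facts.** From Green, *Trans. AMS* 80 (1955), and Macdonald, *Symmetric Functions and Hall Polynomials*, 2nd ed., Ch. IV, (4.1), (6.7), (6.8); see also Zelevinsky, LNM 869. There is a set $\Theta$ with a degree function $d:\Theta\to\mathbb Z_{>0}$, and a labelling of the irreducible representations $V_\mu$ of all $\mathrm{GL}_n(\mathbb F_q)$, $n\ge0$, by finitely supported partition-valued functions $\mu$ on $\Theta$ with $\sum_fd(f)|\mu(f)|=n$, such that:

- (F1) $V_\mu\mapsto\prod_fs_{\mu(f)}\in B:=\bigotimes_{f\in\Theta}\Lambda^{(f)}$, each $\Lambda^{(f)}$ a copy of $\Lambda$, is a graded ring isomorphism $A\to B$, where degree $r$ in $\Lambda^{(f)}$ counts as $d(f)r$.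
- (F2) $\displaystyle\dim V_\mu=\prod_{i=1}^n(q^i-1)\cdot\prod_f\frac{q^{d(f)\,n(\mu(f))}}{\prod_{x\in\mu(f)}(q^{d(f)h(x)}-1)}$.

Macdonald's labels are the transposes of these; transposing all labels preserves (F1) because $\omega$ is a ring automorphism. Write $\mu'$ for the pointwise conjugate and $|\mu|=\sum_f|\mu(f)|$.

*Example.* For $n=1$, (F2) gives dimension $1$, so $\Theta$ has $q-1$ elements of degree $1$, one for each character of $\mathbb F_q^\times$. For $n=2$: $\mu(f)=(2)$, $d(f)=1$, gives dimension $1$ (trivial representation and twists). $\mu(f)=(1,1)$ gives $q$ (Steinberg and twists). $\mu(f)=\mu(g)=(1)$ with $f\ne g$ of degree $1$ gives $(q-1)(q^2-1)/(q-1)^2=q+1$. $\mu(f)=(1)$ with $d(f)=2$ gives $q-1$.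

**Proposition.** $Z_{\mathrm{GL}_n}$ acts on $V_\mu$ by
$$z_\mu=(-1)^{n-|\mu|}\,q^{\,N_n+\sum_fd(f)c(\mu(f))}.$$
In particular $z_\mu\ne0$.

For $n=2$ this gives $q^2$, $1$, $q$, $-q$ in the four cases above. It agrees with (1): an irreducible $V$ has $z\dim V=-q\dim V+q(q+1)\dim V^{U_l}$, where $\dim V^{U_l}$ is $1,1,2,0$ and $\dim V$ is $1,q,q+1,q-1$.

**Step 5: take traces.** This turns $z_\mu$ into the ratio of two dimensions. Flags of type $\nu$ (with $\nu_i=\dim E_i/E_{i-1}$) form one $G$-orbit, of size $[G:P_\nu]$, and $\operatorname{tr}(e_{U_E}|V_\mu)=\dim V_\mu^{U_E}$ depends only on the type. So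
$$z_\mu\dim V_\mu=q^{N_n}\sum_\nu(-1)^{n-\ell(\nu)}[G:P_\nu]\dim V_\mu^{U_\nu}=q^{N_n}\dim\mathbf D(V_\mu),\tag{5}$$
$$\mathbf D(V)=\sum_\nu(-1)^{n-\ell(\nu)}\,\mathrm{Ind}_{P_\nu}^G\big(V^{U_\nu}\big),$$
with $\dim$ extended linearly to virtual representations.

**Step 6: show $\mathbf D(V_\mu)=(-1)^{n-|\mu|}V_{\mu'}$.** Here we move from representations to symmetric functions. Let $n\ge1$ and let $m_\nu:A_{\nu_1}\otimes\dots\otimes A_{\nu_k}\to A_n$ be parabolic induction. With irreducibles orthonormal, Frobenius reciprocity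
$$\mathrm{Hom}_G(\mathrm{Ind}_{P_\nu}^G\sigma,V)=\mathrm{Hom}_{P_\nu}(\sigma,V)=\mathrm{Hom}_{L_\nu}(\sigma,V^{U_\nu})\tag{6}$$
says that the adjoint $m_\nu^*$ is $V\mapsto V^{U_\nu}$. So $\mathbf D=\sum_\nu(-1)^{n-\ell(\nu)}m_\nu m_\nu^*$, an operator defined by the graded ring and its scalar product only. By (F1) we may compute it in $B$, with the $\prod_fs_{\mu(f)}$ orthonormal, and after extending scalars, in $B_{\mathbb Q}$. From here on $B$ means $B_{\mathbb Q}$. Its graded pieces $B_n$ are finite-dimensional, since $\mathrm{GL}_n(\mathbb F_q)$ has finitely many irreducible representations.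

*The adjoint of multiplication.* Let $\Delta:B\to B\otimes B$ be the adjoint of multiplication $B\otimes B\to B$, degree by degree. We claim that $\Delta$ is a ring homomorphism with $\Delta(p)=p\otimes1+1\otimes p$ for each $p=p_r^{(f)}$. The ring $B$ is the polynomial ring in the variables $x_i$, $i=(f,r)$, $x_i=p_r^{(f)}$; put $r_i=r$. The scalar product on $B$ is the product of those on the factors, so the monomials $x^m=\prod_ix_i^{m_i}$ are orthogonal with $\langle x^m,x^m\rangle=\prod_ir_i^{m_i}m_i!$. Let $\Delta'$ be the ring homomorphism with $\Delta'(x_i)=x_i\otimes1+1\otimes x_i$. If $m=a+b$, the coefficient of $x^a\otimes x^b$ in $\Delta'(x^m)$ is $\prod_i\binom{m_i}{a_i}$, so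
$$\langle\Delta'(x^m),x^a\otimes x^b\rangle=\prod_i\frac{m_i!}{a_i!\,b_i!}\,r_i^{a_i}a_i!\,r_i^{b_i}b_i!=\prod_ir_i^{m_i}m_i!=\langle x^m,x^ax^b\rangle .$$
If $m\ne a+b$, both outer terms are $0$. Hence $\Delta'=\Delta$.

*Convolution.* For degree-preserving linear maps $\varphi,\psi:B\to B$, let $\varphi*\psi$ be the composite of $\Delta$, $\varphi\otimes\psi$ and multiplication. This product is associative, since multiplication is associative and so, by taking adjoints, $\Delta$ is coassociative. Its unit is the projection $\varepsilon$ of $B$ onto $B_0=\mathbb Q$: the components of $\Delta(b)$ for $b\in B_n$ in $B_0\otimes B_n$ and $B_n\otimes B_0$ are $1\otimes b$ and $b\otimes1$. Let $\pi=\mathrm{id}-\varepsilon$ be the projection onto positive degree. The $k$-th convolution power $\pi^{*k}$ is: apply the adjoint of $k$-fold multiplication, keep the components all of whose degrees are positive, multiply. So on $B_n$,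
$$\pi^{*k}=\sum_{\ell(\nu)=k}m_\nu m_\nu^*,\qquad\text{hence}\qquad S:=\sum_{k\ge0}(-1)^k\pi^{*k}=(-1)^n\,\mathbf D\ \text{ on }B_n .\tag{7}$$
The sum is finite in each degree because $\pi^{*k}$ vanishes on $B_n$ for $k>n$. As a geometric series, $S$ is the two-sided convolution inverse of $\varepsilon+\pi=\mathrm{id}$.

*Identification of the inverse.* Let $\tau$ be the ring endomorphism of $B$ with $\tau(p_r^{(f)})=-p_r^{(f)}$. Since $B$ is commutative, multiplication $B\otimes B\to B$ is a ring homomorphism, so $\tau*\mathrm{id}$, a composite of ring homomorphisms, is one. On a generator $p=p_r^{(f)}$ it gives $\tau(p)\cdot 1+\tau(1)\cdot p=0=\varepsilon(p)$. As $\varepsilon$ is also a ring homomorphism, $\tau*\mathrm{id}=\varepsilon$. Therefore $\tau=\tau*(\mathrm{id}*S)=(\tau*\mathrm{id})*S=S$.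

On $\Lambda$ the map $a\mapsto(-1)^{r}\omega(a)$ for $a$ of degree $r$ is a ring endomorphism with $p_r\mapsto(-1)^r(-1)^{r-1}p_r=-p_r$. So $\tau$ is this map on each factor, and
$$\tau\Big(\prod_fs_{\mu(f)}\Big)=(-1)^{|\mu|}\prod_fs_{\mu(f)'} .$$
With (7), $\mathbf D(V_\mu)=(-1)^{n-|\mu|}V_{\mu'}$.

**Step 7: compare dimensions.** By (5) and Step 6, $z_\mu=(-1)^{n-|\mu|}q^{N_n}\dim V_{\mu'}/\dim V_\mu$. A partition and its conjugate have the same multiset of hook lengths, so in (F2) only the numerators differ:
$$\frac{\dim V_{\mu'}}{\dim V_\mu}=q^{\sum_fd(f)\left(n(\mu(f)')-n(\mu(f))\right)}=q^{\sum_fd(f)c(\mu(f))} .$$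
This proves the Proposition.

## 8. The spectrum of $\mathcal R$

**Theorem 2.** $\mathcal R$ is diagonalizable and all its eigenvalues are powers of $q$. Precisely, $\mathbb C[G/U_\lambda]$ is the direct sum, over $(\mu;\mu_1,\dots,\mu_m)$ with $V_\mu\in\mathrm{Irr}(G)$ and $V_{\mu_j}\in\mathrm{Irr}(\mathrm{GL}_{\lambda_j}(\mathbb F_q))$, of subspaces of dimension
$$\dim V_\mu\cdot\prod_j\dim V_{\mu_j}\cdot\prod_fc^{\mu(f)}_{\mu_1(f),\dots,\mu_m(f)}$$
(Littlewood–Richardson coefficients), on which $\mathcal R$ is the scalar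
$$q^e,\qquad e=\dim U_\lambda+\sum_fd(f)\Big(c(\mu(f))-\sum_jc(\mu_j(f))\Big).$$
All exponents satisfy $0\le e\le2\dim U_\lambda$, both bounds are attained for every $(q,n,\lambda)$, and the set of exponents is symmetric under $e\mapsto2\dim U_\lambda-e$.

Here $c^\alpha_{\alpha_1,\dots,\alpha_m}$ is the coefficient of $s_\alpha$ in $s_{\alpha_1}\cdots s_{\alpha_m}$. In particular the conjecture of Section 2 is true.

**Step 8: reduce to irreducible representations.** Let $G$ act on $\mathbb C[G]$ by $(\rho(g)f)(x)=f(xg)$. Then $\mathbb C[G/U]=\mathbb C[G]^U$, and on it $\mathcal R=\rho([U])\rho([\bar U])$. This is the regular representation, so $\mathbb C[G]\cong\bigoplus_\mu V_\mu^{\oplus\dim V_\mu}$. Hence $\mathcal R$ is the direct sum, over $\mu$, of $\dim V_\mu$ copies of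
$$T_\mu:=[U][\bar U]\big|_{V_\mu^U}.$$

**Step 9: invert $Z_L$.** This is where the two central elements combine. Let $v\in V_\mu^U$. By Theorem 1, $z_\mu v=Z_LT_\mu v$. The space $V_\mu^U$ is a representation of $L$. On its isotypic component for $\sigma=\bigotimes_jV_{\mu_j}$ the element $Z_L$ acts by $\prod_jz_{\mu_j}$, which is nonzero by the Proposition. So $Z_L$ is invertible on $V_\mu^U$ and $T_\mu=z_\mu Z_L^{-1}$. In particular $T_\mu$ acts on the whole $\sigma$-isotypic component, whatever the multiplicity, by the scalar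
$$\frac{z_\mu}{\prod_jz_{\mu_j}}=(-1)^{\sum_j|\mu_j|-|\mu|}\,q^{\,N_n-\sum_jN_{\lambda_j}+\sum_fd(f)\left(c(\mu(f))-\sum_jc(\mu_j(f))\right)},$$
where $n=\sum_j\lambda_j$ was used in the sign.

**Step 10: multiplicities and the sign.** By (6) and (F1), the multiplicity of $\sigma$ in $V_\mu^U$ is the coefficient of $\prod_fs_{\mu(f)}$ in $\prod_j\prod_fs_{\mu_j(f)}$, which is $\prod_fc^{\mu(f)}_{\mu_1(f),\dots,\mu_m(f)}$. If it is nonzero, then $|\mu(f)|=\sum_j|\mu_j(f)|$ for all $f$, so $|\mu|=\sum_j|\mu_j|$ and the sign is $+1$. By (2) the scalar is $q^e$ with the stated integer $e$. The $\sigma$-isotypic component of $V_\mu^U$ has dimension $\dim\sigma$ times the multiplicity, and it occurs $\dim V_\mu$ times. Summing over all $\mu$ and $\sigma$ gives the decomposition and diagonalizability.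

**Step 11: bounds.** In the basis of indicator functions of the cosets $xU$, the matrix of $\mathcal R$ has integer entries, since $\mathcal R$ sends an indicator function to an integer-valued function. So $q^e$ is an algebraic integer; being rational, it is an integer, and $e\ge0$. From $\|\mathcal Rf\|_\infty\le|U|\,|\bar U|\,\|f\|_\infty$ we get $q^e\le q^{2\dim U}$. Constant functions have eigenvalue $|U||\bar U|$, so $e=2\dim U$ is attained.

**Step 12: symmetry.** Since $\omega$ is a ring automorphism, Littlewood–Richardson coefficients do not change when all partitions are transposed. Transposed labels are again labels for the same groups, and $c(\alpha')=-c(\alpha)$. So transposing $\mu,\mu_1,\dots,\mu_m$ preserves the nonvanishing of the multiplicity and replaces $e$ by $2\dim U-e$. Hence the set of exponents is symmetric, and $e=0$ is attained as well. This proves Theorem 2.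

## 9. Invertibility of $R$ and $R'$ away from $p$

**Corollary.** In the bases of indicator functions of cosets, $R$ and $R'$ have integer matrices whose determinants are $\pm$ powers of $p$. Hence $R$ and $R'$ are isomorphisms over $\mathbb Z[1/p]$, and so over every field of characteristic $\neq p$.

*Proof.* The values of $R$ and $R'$ on indicator functions are integer-valued functions, and the matrices are square because $|U|=|\bar U|$. By Theorem 2, $\det R'\cdot\det R=\det\mathcal R$ is a power of $q$, so the integers $\det R$, $\det R'$ divide a power of $p$. They are therefore $\pm$ powers of $p$, hence units in $\mathbb Z[1/p]$ and in every field of characteristic $\ne p$. $\square$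

## 10. The formula against the computations by hand

*$n=2$, $\lambda=(1,1)$.* Here $\dim U=1$, each $\mu_j$ is a single box at a degree-$1$ element of $\Theta$, and $c((1))=0$. If both boxes are at the same $f$, then $\mu(f)=(2)$ with $e=2$, or $\mu(f)=(1,1)$ with $e=0$. The total dimensions are $q-1$ and $(q-1)q$. If they are at $f\ne g$, then $e=1$, and the $(q-1)(q-2)$ ordered pairs give total dimension $(q-1)(q-2)(q+1)$; so this eigenvalue $q$ is present exactly when $q>2$. These are the multiplicities found in Section 2. In the remaining irreducible case, $d(f)=2$, one has $V_\mu^U=0$: the negative scalar $-q$ of $Z_G$ never reaches $\mathcal R$.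

*$n=3$, $\lambda=(1,2)$.* Here $\dim U=2$. Take all boxes at one $f$ of degree $1$, so $\mu_1(f)=(1)$. The possibilities are:

- $\mu(f)=(3)$, $\mu_2(f)=(2)$: $e=2+3-1=4$;
- $\mu(f)=(2,1)$, $\mu_2(f)=(2)$: $e=2+0-1=1$;
- $\mu(f)=(2,1)$, $\mu_2(f)=(1,1)$: $e=2+0+1=3$;
- $\mu(f)=(1,1,1)$, $\mu_2(f)=(1,1)$: $e=2-3+1=0$.

For the $f$ whose label $(r)$ is the trivial representation of $\mathrm{GL}_r(\mathbb F_q)$, $r\le3$, the first two are the part where $\mu_1$ and $\mu_2$ label trivial representations of the blocks of $L$, which is the space of functions of the line $xF_1$. They give the eigenvalues $q^4$, in dimension $1$, and $q$, in dimension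
$$\dim V_\mu=\frac{(q-1)(q^2-1)(q^3-1)\,q}{(q^3-1)(q-1)^2}=q(q+1),$$
as computed in Section 2.
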